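# Zero sets and logarithmic integrability of half-lacunary Fourier series

## 1. Lacunary spectra, Hardy functions and Poisson integrals

Let $\mathbb T=\mathbb R/\mathbb Z$ and $\zeta=e^{2\pi i\theta}$. We write $|E|$ for the Lebesgue measure of $E\subset\mathbb T$ (so $|\mathbb T|=1$) and $\|\cdot\|$ for the norm of $L^2(\mathbb T)$. Integrals over $\mathbb T$ without a measure are with respect to this measure. The open unit disk is $\mathbb D$.

**Definition 1 (Hadamard lacunarity).** A sequence $\{n_k\}_{k\ge1}$ of negative integers is *lacunary* if $\liminf_{k\to\infty} n_{k+1}/n_k>1$.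

*Example.* The sequence $n_k=-2^k$ is lacunary, with $\liminf=2$. The sequence $n_k=-k^2$ is not, since the ratios tend to $1$.

**Definition 2 (half-lacunary series).** A *half-lacunary series* is a function
$$g(\theta)=\sum_{k>0}a_{n_k}e^{2\pi i n_k\theta}+\sum_{n\ge0}a_ne^{2\pi i n\theta},\qquad \{a_n\}\in\ell^2(\mathbb Z),$$
with $\{n_k\}\subset\mathbb Z^-$ lacunary. The series converges in $L^2(\mathbb T)$.

*Example.* $g=\sum_{k\ge1}\frac1k\zeta^{-2^k}+\sum_{n\ge0}2^{-n}\zeta^n$. The nonnegative frequencies are arbitrary; only the negative ones are sparse.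

**Definition 3 (Hardy spaces).** $H^2$ is the space of $f\in L^2(\mathbb T)$ with no negative frequencies, identified with the holomorphic functions $\sum_{n\ge0}c_nz^n$, $\sum|c_n|^2<\infty$, on $\mathbb D$. $H^\infty$ is the space of bounded holomorphic functions on $\mathbb D$. $P_-$ is the orthogonal projection of $L^2(\mathbb T)$ onto the negative frequencies.

We recall that $f\in H^2$ has radial limits $f(\zeta)$ a.e., and that, if $f\not\equiv0$, then $\log|f|\in L^1(\mathbb T)$ and *Jensen's inequality* $\log|f(0)|\le\int\log|f|$ holds.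

*Example.* For $f=1-\zeta$ Jensen's inequality is an equality: both sides are $0$.

**Definition 4 (Poisson integral, depth).** For $z\in\mathbb D$ let $P_z(\zeta)=\frac{1-|z|^2}{|\zeta-z|^2}$ and $P_zf=P[f](z)=\int fP_z$. The *depth* of $z$ is $\tau(z)=\log\frac1{|z|}$, with $\tau(0)=\infty$.

We use freely the following facts. For integrable $f$, $P[f]$ is harmonic and has radial limit $f$ a.e. For $n\ge0$, $P_z\zeta^n=z^n$ and $P_z\zeta^{-n}=\bar z^n$, so $|P_z\zeta^n|=e^{-|n|\tau(z)}$ for all $n\in\mathbb Z$. By Cauchy–Schwarz $|P[f]|^2\le P[|f|^2]$. The radial maximal function $\sup_{0\le R<1}P_{R\zeta}|f|$ is dominated by the Hardy–Littlewood maximal function, so $|\{\zeta:\sup_{R}P_{R\zeta}|f|>s\}|\le C_w\int|f|/s$ with an absolute constant $C_w$.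

*Example.* Let $E_1$ be the half-circle centered at $1$ and $\Phi_1=P[1_{E_1}]$. The Poisson kernel is symmetric and decreasing in angular distance, so on $|z|=x$ the maximum of $\Phi_1$ is at $z=x$, and integrating the kernel gives $\Phi_1(x)=\frac2\pi\arctan\frac{1+x}{1-x}=\frac12+\frac2\pi\arctan x$. Thus $\Phi_1(0)=\frac12=|E_1|$, and $\Phi_1(x)\to1$ as $x\to1$. If $E=\{\theta:n\theta\in E_1\}$ (that is, $n$ equal arcs of total measure $\frac12$), then $P[1_E](z)=\Phi_1(z^n)$: this function is close to $1$ only at depths of order at most $1/n$. We shall meet this example again.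

**Definition 5 (outer functions).** For a bounded real function $\kappa$ on $\mathbb T$, the *outer function* with modulus $e^\kappa$ is $w=\exp(P[\kappa]+i\widetilde{P[\kappa]})$, where the tilde denotes a harmonic conjugate. Then $w\in H^\infty$, $|w|=e^{\kappa}$ a.e. on $\mathbb T$, and $|w(z)|=e^{P_z\kappa}$ in $\mathbb D$.

*Example.* Let $E\subset\mathbb T$ be measurable and $\Phi=P[1_E]$. If $|w|=1$ on $E$ and $|w|=e^{-s}$ off $E$, then $|w(z)|=e^{-s(1-\Phi(z))}$; in particular $|w(0)|=e^{-s(1-|E|)}$.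

**Harnack's inequality (H).** If $U>0$ is harmonic in $\mathbb D$, then $|\nabla U(z)|\le\frac2{1-|z|^2}U(z)$. Indeed $P_z(\zeta)=1+2\,\mathrm{Re}(z\bar\zeta)+O(|z|^2)$ gives the case $z=0$, and a disk automorphism $\varphi$ with $\varphi(0)=z$, $|\varphi'(0)|=1-|z|^2$ gives the general case. In the variable $v$ with $z=e^{-v}$, $\mathrm{Re}\,v=\tau$, $|dz/dv|=|z|$, this reads
$$|\nabla_v\log U|\le\frac{2|z|}{1-|z|^2}=\frac1{\sinh\tau}\le\frac1\tau .$$
For example, along a radius from depth $\rho$ to depth $2\rho$, $\log U$ changes by at most $\int_\rho^{2\rho}d\tau/\tau=\log2$.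

**Definition 6 (integrability of $\log|g|$).** For $p>0$, $f\in L^p$ means $\int|f|^p<\infty$, also when $p<1$. Put $\log^+=\max(\log,0)$, $\log^-=\max(-\log,0)$, $\log^-0=\infty$.

If $g\in L^2$ then $\log^+|g|\in L^p$ for every $p<\infty$, so $\log|g|\in L^p$ is a statement about small values:
$$\int(\log^-|g|)^p=p\int_0^\infty t^{p-1}\,|\{|g|<e^{-t}\}|\,dt. \tag{1.1}$$
A bound $|\{|g|\le e^{-t}\}|\le Ct^{-q}$ for $t\ge1$ gives $\log|g|\in L^p$ for all $0<p<q$.

*Example.* $|1-\zeta|=2|\sin\pi\theta|\ge4|\theta|$ for $|\theta|\le\frac12$, so $|\{|1-\zeta|\le e^{-t}\}|\le\frac12e^{-t}$, and $\log|1-\zeta|$ is in every $L^p$.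

**Definition 7 (the spaces $X_\Lambda$; meagre sets).** For $\Lambda\subset\mathbb Z_{>0}$ let $X_\Lambda\subset L^2(\mathbb T)$ be the closed subspace of functions with spectrum in $(-\Lambda)\cup\{0,1,2,\dots\}$. A subset of $X_\Lambda$ is *meagre* if it is a countable union of sets whose closures have empty interior; by Baire's theorem the complement of a meagre set is dense.

*Example.* $X_\emptyset=H^2$. The set $\{g\in X_\Lambda:\int g=0\}$ is a proper closed subspace, so it has no interior and is meagre.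

## 2. How small, and how often, can a half-lacunary series be?

A nonzero function in $H^2$ vanishes only on a null set and has $\log|g|\in L^1$. What survives if we allow a lacunary set of negative frequencies? Let $g\not\equiv0$ be half-lacunary. The problem, from Alon Nishry, "Topics in the Value Distribution of Random Analytic Functions", arXiv:1310.7542 (2013), asks:

1. Is it true that $g(\theta)=0$ only on a set of measure $0$?
2. Is it true that $\log|g|\in L^p(\mathbb T)$ for some $p>0$?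

Both answers are yes.

**Theorem A.** Let $g$ be as in Definition 2, $g\not\equiv0$, and let $1<\lambda<\liminf n_{k+1}/n_k$. There is $A=A(\lambda)<\infty$ such that for each $q<1/A$ there is $C=C(g,q)$ with
$$|\{|g|\le e^{-t}\}|\le C\,t^{-q}\qquad(t\ge1).$$
Hence $|\{g=0\}|=0$, and $\log|g|\in L^p(\mathbb T)$ for every $0<p<1/A(\lambda)$.

So $p$ can be chosen depending only on the lacunarity constant. It cannot be $1$ in general:

**Theorem B.** Let $\Lambda\subset\mathbb Z_{>0}$ be any infinite set. If $p>\frac e{e+2}$, then $\{g\in X_\Lambda:\log|g|\in L^p\}$ is meagre in $X_\Lambda$. Consequently, for an arbitrary set $\Lambda\subset\mathbb Z_{>0}$, $\log|g|\in L^1$ for all nonzero $g\in X_\Lambda$ if and only if $\Lambda$ is finite.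

Here $\frac e{e+2}\approx0.576$. The exact range of admissible $p$ is not determined by these results.

## 3. What Jensen's inequality gives

**Finitely many negative frequencies.** Let $f=\sum_{n\ge-M}c_n\zeta^n\in L^2$ with $c_{-M}\ne0$. Then $\zeta^Mf\in H^2$ takes the value $c_{-M}$ at $0$. If $|f|\le e^{-s}$ on a set of measure $m$, $s>0$, Jensen's inequality and $\log^+x\le x^2/2$ give $\log|c_{-M}|\le-sm+\frac12\|f\|^2$, that is,
$$s\,m\le\tfrac12\|f\|^2+\log\frac1{|c_{-M}|}. \tag{3.1}$$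
So for finite negative spectrum both answers are yes, and even $\log|f|\in L^1$.

**Rapidly decaying coefficients.** For infinite negative spectrum, the natural attempt is to cut off the tail and apply (3.1). Let $g=h+\sum_{j\ge1}a_j\zeta^{-N_j}$ with $h\in H^2$ and $1\le N_1<N_2<\cdots$, and write $l_{\ge k}=\sum_{j\ge k}a_j\zeta^{-N_j}$. Suppose $a_j=e^{-j!}$ and $|\{g=0\}|=m>0$. Consecutive ratios of $|a_j|^2$ are at most $e^{-2}$, so $\|l_{\ge k}\|^2\le2e^{-2k!}$, and by Chebyshev $|l_{\ge k}|\le e^{-k!/2}$ off a set of measure $2e^{-k!}\le m/2$, for $k$ large. So $f=g-l_{\ge k}$, which equals $-l_{\ge k}$ where $g=0$, has $|f|\le e^{-k!/2}$ on a set of measure $\ge m/2$. Its lowest coefficient is $a_{k-1}$, and (3.1) gives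
$$\frac{k!}{2}\cdot\frac m2\le\tfrac12\|g\|^2+(k-1)!,$$
which is false for large $k$. So $m=0$ in this example, and lacunarity was not used.

**Slowly decaying coefficients: the attempt stops.** Now take $a_j=1/j$. The tail satisfies $\|l_{\ge k}\|^2\ge1/k$. To have $|l_{\ge k}|\le e^{-s}$ off a set of measure $m/2$ by Chebyshev, we need $\frac1k\le\frac m2e^{-2s}$, so $s\le\frac12\log k$. Then (3.1), with $m/2$ for $m$, reads $\frac{sm}2\le\frac12\|g\|^2+\log(k-1)$. The left side is at most $\frac14\log k$, so for large $k$ the inequality holds for every $m\le1$ and says nothing. The reason is that Jensen's inequality sees one coefficient, the lowest one kept, and that coefficient is not large compared with what was thrown away. We need an inequality that controls *all* the negative coefficients at once. Lacunarity will provide it.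

## 4. Normalizations and constants for Theorem A

Since $|n_k|$ is eventually increasing to $\infty$, choose $k_0$ with $|n_{k+1}|\ge\lambda|n_k|$ for $k\ge k_0$ and $|n_i|\le|n_{k_0}|$ for $i<k_0$. Multiplying $g$ by $\zeta^{|n_{k_0}|}$ does not change $|g|$. The frequencies $n_i$, $i\le k_0$, become nonnegative, and the negative ones become $-(|n_j|-|n_{k_0}|)$, $j>k_0$. Ratios are still at least $\lambda$, because
$$x\ge\lambda x',\ c\ge0\quad\Longrightarrow\quad x-c\ge\lambda(x'-c). \tag{4.1}$$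
So we may assume
$$g=h+l,\quad h\in H^2,\quad l=\sum_{j\ge1}a_j\zeta^{-N_j},\quad 1\le N_1<N_2<\cdots,\quad N_{j+1}\ge\lambda N_j,$$
an infinite sequence $N_j$ in which some $a_j$ may be $0$. Put $N_0=0$. Replacing $g$ by a constant multiple shifts $t$ by a constant, so we normalize $\|g\|=1$. Then $|a_j|\le1$ and $\|a\|:=(\sum|a_j|^2)^{1/2}\le1$. If $a=0$ then $0\ne g\in H^2$, $\log|g|\in L^1$, and Theorem A holds with $q=1$; since the $A$ found below exceeds $1$, nothing more is needed. *From now on $a\neq0$.*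

Let $r\ge1$ be the least integer with $\lambda^{-r}\le1-\lambda^{-1}$. (For $\lambda=2$, $r=1$; for $\lambda=\frac32$, $r=3$.) Then $\lambda^r\ge\max(\lambda,\frac\lambda{\lambda-1})\ge2$, so $\lambda^{2r}\ge4$. Put
$$L=32,\qquad\delta=\frac1{100(r+1)\lambda^{2r}},\qquad X=\lceil200(r+1)\lambda^{2r}\rceil .$$
Note $2(r+1)\delta\le\frac1{50}$ and $\delta<\frac12$. The letters $C,C_0,C_1,\dots$ denote constants $\ge1$ depending only on $\lambda$, and $C$ may change from line to line. Put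
$$l_{\ge k}=\sum_{j\ge k}a_j\zeta^{-N_j},\qquad l_{[i,k)}=\sum_{i\le j<k}a_j\zeta^{-N_j},\qquad G_k(z)=h(z)+\sum_{j<k}a_jz^{-N_j}\quad(0<|z|<1).$$
Inside $\mathbb D\setminus\{0\}$, $l_{[i,k)}(z)$ means the holomorphic function $\sum_{i\le j<k}a_jz^{-N_j}$. It is different from the Poisson integral $P[l_{[i,k)}](z)=\sum_{i\le j<k} a_j\bar z^{N_j}$. The function $G_k$ is holomorphic in $\mathbb D\setminus\{0\}$ and has radial limits $g-l_{\ge k}$ a.e.

## 5. Recovering all negative coefficients from a Gram determinant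

If $w\in H^\infty$ then $P_-(wg)=P_-(wl)$, because $wh\in H^2$. If $w$ is chosen so that $wg$ is small everywhere, then $P_-(wl)$ is small, and we want to conclude that the coefficients of $l$ are small. The next lemma does this inversion.

**Lemma 1.** Let $1\le\nu_1<\dots<\nu_n$ be integers with $\nu_{j+1}\ge\lambda\nu_j$, and $\nu_0=0$. Let $u=\sum_{i\ge0}u_i\zeta^i\in H^\infty$, $u_0\ne0$, $D(x)=\sum_{0\le i<x}|u_i|^2$ for $x>0$, and $D_*=D(\lambda^{-r}\nu_1)$. Then
$$\sum_j|\alpha_j|^2\le e\,D_*^{-(r+1)}\|u\|^{2r}\,\Big\|P_-\Big(u\sum_j\alpha_j\zeta^{-\nu_j}\Big)\Big\|^2 .$$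

*Example.* For $u=1+\zeta$, $\nu=(1,2)$, the functions $P_-(u\zeta^{-\nu_j})$ are $\zeta^{-1}$ and $\zeta^{-2}+\zeta^{-1}$, with squared norms $D(1)=1$, $D(2)=2$. After normalization the Gram determinant is $1-\frac12=\frac12=\frac{D(2-1)}{D(2)}$. This is the pattern of the proof.

**Step 1: a lower bound for the Gram determinant.** The function $P_-(u\zeta^{-\nu_j})=\sum_{i<\nu_j}u_i\zeta^{i-\nu_j}$ has squared norm $D(\nu_j)\ge|u_0|^2>0$. Let $v_j=D(\nu_j)^{-1/2}P_-(u\zeta^{-\nu_j})$, and let $\Gamma$ be the Gram matrix of $v_1,\dots,v_n$; its diagonal entries are $1$. The vectors $v_1,\dots,v_{j-1}$ have frequencies in $[-\nu_{j-1},-1]$. The part of $v_j$ with frequencies $<-\nu_{j-1}$ comes from the indices $i<\nu_j-\nu_{j-1}$, and it is orthogonal to those vectors, so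
$$\det\Gamma=\prod_{j}\mathrm{dist}\big(v_j,\mathrm{span}\{v_i\}_{i<j}\big)^2\ge\prod_{j=1}^n\frac{D(\nu_j-\nu_{j-1})}{D(\nu_j)}>0 .$$

**Step 2: telescoping by lacunarity.** We have $\nu_j-\nu_{j-1}\ge(1-\lambda^{-1})\nu_j\ge\lambda^{-r}\nu_j$. This is at least $\nu_{j-r}$ if $j>r$, and at least $\lambda^{-r}\nu_1$ always. Since $D$ is nondecreasing, $D(\nu_j-\nu_{j-1})\ge D(\nu_{j-r})$ for $j>r$, and $D(\nu_j-\nu_{j-1})\ge D_*$ always; also $D_*\le D(\nu_j)\le\|u\|^2$. If $n>r$, all but $r$ factors cancel: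
$$\det\Gamma\ge\frac{D_*^r\prod_{j=r+1}^nD(\nu_{j-r})}{\prod_{j=1}^nD(\nu_j)}=\frac{D_*^r}{\prod_{j=n-r+1}^nD(\nu_j)}\ge\Big(\frac{D_*}{\|u\|^2}\Big)^r .$$
If $n\le r$, then $\det\Gamma\ge(D_*/\|u\|^2)^n\ge(D_*/\|u\|^2)^r$. The bound does not depend on $n$.

**Step 3: from the determinant to the least eigenvalue.** Let $\mu$ be the least eigenvalue of $\Gamma$. As $\mathrm{tr}\,\Gamma=n$, the other $n-1$ eigenvalues have sum at most $n$, and AM–GM gives $\det\Gamma\le\mu(\frac n{n-1})^{n-1}\le e\mu$ (trivially if $n=1$). Put $x_j=\alpha_jD(\nu_j)^{1/2}$, so that $\sum x_jv_j=P_-(u\sum\alpha_j\zeta^{-\nu_j})$. Then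
$$D_*\sum|\alpha_j|^2\le\sum|x_j|^2\le\mu^{-1}\Big\|\sum x_jv_j\Big\|^2\le e\Big(\frac{\|u\|^2}{D_*}\Big)^r\Big\|P_-\Big(u\sum\alpha_j\zeta^{-\nu_j}\Big)\Big\|^2 .$$
Divide by $D_*$. $\square$

To use Lemma 1 we need to bound $D_*$ from below. We do this by evaluating $u$ at a point $z$; the factor $\kappa_z$ below turns $L^2$ norms into Poisson averages at $z$.

**Lemma 2.** Let $f=\tilde h+\sum_{1\le j<J}\alpha_j\zeta^{-N_j}\in L^2$, $\tilde h\in H^2$, $J\le\infty$, $1\le k<J$. Let $w\in H^\infty$, $|w|\le1$, $w(0)\ne0$, $z\in\mathbb D$, $w(z)\neq0$, and suppose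
$$N_k\,\tau(z)\ge\lambda^{2r}\log\frac2{|w(z)|}$$
(no condition on $N_k$ if $z=0$). Then
$$\sum_{k\le j<J}|\alpha_j|^2\le e\,4^{r+1}|w(z)|^{-2(r+1)}\int|wf|^2P_z .$$

**Step 1: the partial sums $D(N)$ are not small.** Let $u=\kappa_zw$, $\kappa_z(\zeta)=\frac{(1-|z|^2)^{1/2}}{1-\bar z\zeta}$. On $\mathbb T$ we have $|\kappa_z|^2=P_z$, so $\|u\|\le1$; and $u_0=(1-|z|^2)^{1/2}w(0)\ne0$. For real $N>0$, split $u(z)=\sum u_iz^i$ into $i<N$ and $i\ge N$ and use Cauchy–Schwarz in each part. Since $\kappa_z(z)=(1-|z|^2)^{-1/2}$,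
$$|w(z)|(1-|z|^2)^{-1/2}=|u(z)|\le(1-|z|^2)^{-1/2}\big(D(N)^{1/2}+|z|^N\big).$$
With $N=\lambda^{-2r}N_k$ the hypothesis says $|z|^N=e^{-N\tau(z)}\le\frac12|w(z)|$ (and $|z|^N=0$ if $z=0$). So $D(\lambda^{-2r}N_k)\ge\frac14|w(z)|^2$.

**Step 2: shift the spectrum and apply Lemma 1.** Let $\nu_i=N_{k-1+i}-N_{k-1}$, $i\ge1$. By (4.1), $\nu_{i+1}\ge\lambda\nu_i$. Also $\nu_1\ge(1-\lambda^{-1})N_k\ge\lambda^{-r}N_k$, so $D_*=D(\lambda^{-r}\nu_1)\ge D(\lambda^{-2r}N_k)\ge\frac14|w(z)|^2$. The functions $\zeta^{N_{k-1}}u\tilde h$ and $\zeta^{N_{k-1}-N_j}u$, $j<k$, lie in $H^2$. Hence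
$$P_-\big(\zeta^{N_{k-1}}uf\big)=P_-\Big(u\sum_{k\le j<J}\alpha_j\zeta^{-(N_j-N_{k-1})}\Big),$$
with norm at most $\|uf\|$, where $\|uf\|^2=\int|wf|^2P_z$. If $J<\infty$, Lemma 1 with $\|u\|\le1$ gives the claim. If $J=\infty$, apply Lemma 1 to $\sum_{k\le j\le n}\alpha_j\zeta^{-(N_j-N_{k-1})}$ and let $n\to\infty$; as $u$ is bounded and $\sum|\alpha_j|^2<\infty$, the right sides converge. $\square$

**What Lemma 2 gives at the origin.** Let $E=\{g=0\}$, $|E|=m$, and let $w$ be outer with $|w|=1$ on $E$ and $|w|=e^{-s}$ off $E$. Then $\int|wg|^2\le e^{-2s}$ and $|w(0)|=e^{-s(1-m)}$, so Lemma 2 with $f=g$, $z=0$, $k=1$ gives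
$$\|a\|^2\le e\,4^{r+1}\exp\{-2s\,[1-(r+1)(1-m)]\}.$$
If $m>\frac r{r+1}$, then $s\to\infty$ forces $a=0$, contrary to assumption. So $|\{g=0\}|\le\frac r{r+1}$, with all coefficients treated at once. But if $m\le\frac r{r+1}$, the loss $|w(0)|^{-2(r+1)}$ is at least as large as the gain $e^{-2s}$, and the argument stops there.

## 6. Evaluating near the level set, and the price in frequency

The loss in Lemma 2 is $|w(z)|^{-2(r+1)}=e^{2(r+1)s(1-\Phi(z))}$ with $\Phi=P[1_E]$. It is harmless if $\Phi(z)\ge1-\delta$. Such points exist near density points of $E$. The price is the condition $N_k\tau(z)\ge\lambda^{2r}(\log2+\delta s)$: we only control coefficients with frequency well above $1/\tau(z)$. In the example of $n$ arcs in Section 1, a point with $\Phi(z)\ge1-\delta$ has depth at most a constant over $n$, while $|E|=\frac12$ for all $n$. So the controlled frequencies start at a threshold that is not bounded in terms of $|E|$.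

What we do with this partial information is as follows. Once the high coefficients ($j\ge k$) are tiny, the function $G_k$, which is *holomorphic* in $\mathbb D\setminus\{0\}$ with boundary values $g-l_{\ge k}$, is tiny on $E$. A two-constants argument carries this smallness into the disk: where the harmonic measure is $\Phi$, a fraction about $\Phi$ of the exponent remains. Then we repeat Lemma 2 on an inner circle $|z|=e^{-\rho}$, with $G_k$ in place of $g$, at a point where $\Phi$ is smaller by a factor $1-\delta$. This controls more coefficients, $k$ decreases, and we continue. After about $\log\frac1m/\delta$ rounds we reach the level $\Phi=m$, which is attained at the origin, where Lemma 2 controls all coefficients. Each round multiplies the exponent by a constant $c_0(\lambda)$. So at the end the exponent is about $m^At$, and this is the source of the power $A$.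

To make this work, we must compare $G_k$ with Poisson integrals although $z^{-N}$ is large inside the disk, and keep every averaging bound under control at the points where Lemma 2 is applied.

## 7. Lacunary sums inside the disk

**Lemma 3.** (i) If $x_{j+1}\ge\lambda x_j>0$, then $\sum_jx_je^{-x_j}\le C$. (ii) If $N_k\tau(z)\ge1$, then $P_z\big|\sum_{j\ge k}b_j\zeta^{-N_j}\big|^2\le C\sum|b_j|^2$ for $b\in\ell^2$.

*Proof.* (i) We have $xe^{-x}\le\min(x,1/x)$. The terms with $x_j\le1$ are dominated by a geometric series with first term at most $1$ and ratio $\lambda^{-1}$, and so are the terms with $x_j>1$.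

(ii) It suffices to treat finite sums, as $P_z$ is bounded. Expanding the square, the left side is at most $\sum_{i,j\ge k}|b_ib_j|e^{-|N_i-N_j|\tau}$, $\tau=\tau(z)$. For $i\ne j$, $|N_i-N_j|\ge(1-\lambda^{-1})\max(N_i,N_j)$, and $N_j\tau\ge\lambda^{j-k}$. So for fixed $j$, separating $i=j$, $i<j$ and $i>j$,
$$\sum_{i\ge k}e^{-|N_i-N_j|\tau}\le1+(j-k)e^{-(1-1/\lambda)\lambda^{j-k}}+\sum_{i>j}e^{-(1-1/\lambda)\lambda^{i-k}}\le C .$$
Using $|b_ib_j|\le\frac12(|b_i|^2+|b_j|^2)$ and the symmetry of the kernel, we obtain the bound $C\sum|b_j|^2$. $\square$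

The next lemma is the comparison. It says that if the low coefficients are exponentially small on the scale $\rho$, then $G_k$ is dominated by a positive harmonic function down to depth $16\rho$.

**Lemma 4.** If $\rho>0$, $\beta>0$ and $|a_j|\le\beta^{1/2}e^{-LN_j\rho}$ for $j<k$, then for $0<\tau(z)\le16\rho$
$$|G_k(z)|^2\le Q_k(z):=3P_z|g|^2+3P_z|l_{\ge k}|^2+C_1\beta .$$

*Proof.* Since $P[\zeta^{-N}](z)=\bar z^N$, and $z^{-N}$ and $\bar z^N$ have the same argument,
$$|z^{-N}-\bar z^N|=e^{N\tau}-e^{-N\tau}\le2N\tau e^{N\tau}. \tag{7.1}$$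
As $h+P[l_{[1,k)}]=P[g-l_{\ge k}]$, the difference $G_k-P[g-l_{\ge k}]$ equals $\sum_{j<k}a_j(z^{-N_j}-\bar z^{N_j})$. The bound (7.1) increases with $\tau$, so for $\tau\le16\rho$
$$|G_k(z)-P[g-l_{\ge k}](z)|\le\beta^{1/2}\sum_{j<k}2(16N_j\rho)e^{16N_j\rho-32N_j\rho}\le C\beta^{1/2}$$
by Lemma 3(i) with $x_j=16N_j\rho$. Now square, using $|x+y+z|^2\le3(|x|^2+|y|^2+|z|^2)$ and $|P[f]|^2\le P[|f|^2]$. $\square$

The function $Q_k$ depends also on $\beta$. It will be clear which $\beta$ is meant.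

## 8. A good part of the level set and its harmonic measure

Fix $t\ge1$, $m_0=|\{|g|\le e^{-t}\}|$, and assume $m_0>0$. Since $\int|g|^2=1$, with $s_0=\max(3,2C_w/m_0)$ the maximal inequality shows that $\sup_RP_{R\zeta}|g|^2>s_0$ on a set of measure at most $m_0/2$. So
$$E=\{|g|\le e^{-t}\}\cap\Big\{\sup_{0\le R<1}P_{R\zeta}|g|^2\le s_0\Big\},\qquad m:=|E|,$$
satisfies $m_0/2\le m\le m_0$. Let $\Phi=P[1_E]$. Also $m<1$, since $\|g\|=1$ and $e^{-t}<1$.

**Claim (averages of $|g|^2$ where $\Phi\ge m$).** $b:=\sup\{P_z|g|^2:\Phi(z)\ge m\}\le Cm^{-3}$.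

*Proof.* The idea is that such a $z$ is not far, in units of its distance to the circle, from a point of $E$. If $|z|<\frac12$, then $P_z\le3$ and $P_z|g|^2\le3$. Let $|z|\ge\frac12$, $\zeta_0=z/|z|$. As $|z-\zeta_0|=1-|z|\le|\zeta-z|$, we have $|\zeta-\zeta_0|\le2|\zeta-z|$, so $P_z(\zeta)\le8(1-|z|)|\zeta-\zeta_0|^{-2}$. If $\phi$ is the angle between $\zeta$ and $\zeta_0$, then $|\phi|\ge|\zeta-\zeta_0|\ge\frac2\pi|\phi|$, so the $P_z$-mass of $\{|\zeta-\zeta_0|\ge\eta\}$ is at most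
$$8(1-|z|)\cdot\frac1\pi\int_\eta^\infty\frac{\pi^2}{4\phi^2}\,d\phi=\frac{2\pi(1-|z|)}\eta .$$
For $\eta=8(1-|z|)/m$ this is $\frac\pi4m<m\le\Phi(z)$, so there is $x\in E$ with $|x-\zeta_0|<\eta$. Since $|\zeta-|z|x|\le|\zeta-z|+\eta$ and $|\zeta-z|\ge1-|z|$,
$$\frac{P_z(\zeta)}{P_{|z|x}(\zeta)}=\frac{|\zeta-|z|x|^2}{|\zeta-z|^2}\le\Big(1+\frac8m\Big)^2\le81m^{-2}.$$
Hence $P_z|g|^2\le81m^{-2}s_0\le Cm^{-3}$, because $s_0\le C/m$. $\square$

**The function $M$.** For $0<\tau<\infty$ let $M(\tau)=\max_{|z|=e^{-\tau}}\Phi(z)$. As $0<m<1$, $\Phi$ is nonconstant, and by the maximum principle $M$ is continuous and strictly decreasing. As $\tau\to\infty$, $M(\tau)\to\Phi(0)=m$. As $\tau\to0^+$, $M(\tau)\to1$, because $\Phi(R\zeta)\to1$ for a.e. $\zeta\in E$. We shall use three consequences: $m<M(\rho)<1$; $\Phi(z)\ge M(\rho)$ implies $\tau(z)\le\rho$; and, by (H) along a radius,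
$$M(2\rho)\ge\tfrac12M(\rho). \tag{8.1}$$
In the example of $n$ arcs in Section 1, $M(\tau)=\frac12+\frac2\pi\arctan(e^{-n\tau})$.

## 9. A two-constants inequality for $G_k$

This lemma transports smallness of $G_k$ from a superlevel set of $\Phi$ (case (i)) or from $E$ itself (case (ii)) into the annulus $0<\tau<\sigma$. The term $\tau/\sigma$ takes care of the inner circle $\tau=\sigma$, where no smallness is known.

**Lemma 5.** Let $k\ge1$, $\sigma>0$, $\omega\ge0$, let $B,Q$ be positive harmonic in $\mathbb D$, and let $|G_k|^2\le Q$ on $A_\sigma=\{0<\tau<\sigma\}$. Assume either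

(i) $0<\vartheta<1$, and $\Phi(z)\ge\vartheta$ implies $\tau(z)<\sigma$ and $|G_k(z)|^2\le e^{-2\omega}B(z)$; or

(ii) $\vartheta=1$, $B$ is the Poisson integral of an integrable function $\ge2$, also denoted $B$, and $|g-l_{\ge k}|^2\le e^{-2\omega}B$ a.e. on $E$.

Then on $A_\sigma$: $\ |G_k|^2\le\exp\{-2\omega(\min(1,\Phi/\vartheta)-\tau/\sigma)\}\,(B+Q)$.

**Step 1: an auxiliary subharmonic function.** If $G_k\equiv0$ there is nothing to prove. On $A_\sigma\cap\{\Phi\ge\vartheta\}$ the claim follows from $|G_k|^2\le e^{-2\omega}B$; in case (ii) this set is empty. On $A_\sigma$ put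
$$V=\log|G_k|^2+2\omega\Big(\frac\Phi\vartheta-\frac\tau\sigma\Big)-\log(B+Q),$$
which is continuous into $[-\infty,\infty)$. It is subharmonic, since $\log$ of a positive harmonic function is superharmonic and $\tau$ is harmonic off $0$. We must show $V\le0$ on the open set $A'=A_\sigma\setminus\{\Phi\ge\vartheta\}$. Since $|G_k|^2\le Q$,
$$V\le2\omega(\Phi/\vartheta-\tau/\sigma)\ \text{ on }A_\sigma,\qquad\text{so}\quad V\le2\omega\Phi/\vartheta\le2\omega\ \text{ on }A'. \tag{9.1}$$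

**Step 2: the boundary of $A'$ inside $\mathbb D$.** A boundary point of $A'$ in $\mathbb D$ is of one of two kinds. Either $\tau=\sigma$ there, with $\Phi\le\vartheta$, and by (9.1) the limsup of $V$ from $A'$ is at most $2\omega(\Phi/\vartheta-1)\le0$. Or $\tau<\sigma$ and $\Phi=\vartheta$ there; then we are in case (i), and the hypothesis gives $V\le-2\omega+2\omega(1-\tau/\sigma)\le0$ at that point, where $V$ is continuous. So $V^+|_{A'}$, extended by $0$ to $\mathbb D$, is continuous. It is subharmonic, since the mean value inequality holds near points of $A'$ and is trivial where the function is $0$. It is bounded by $2\omega$. We call it $V^+$ again.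

**Step 3: radial limits.** From $V^+(Rz)\le\int P_z(\zeta)V^+(R\zeta)$ and the reverse Fatou lemma as $R\to1$,
$$V^+(z)\le\int P_z(\zeta)\limsup_{R\to1}V^+(R\zeta).$$
For a.e. $\zeta\notin E$, $V^+(R\zeta)\le2\omega\Phi(R\zeta)/\vartheta\to0$. For a.e. $\zeta\in E$ in case (i), $\Phi(R\zeta)\to1>\vartheta$, so $R\zeta\notin A'$ and $V^+(R\zeta)=0$ for $R$ near $1$. In case (ii), for a.e. $\zeta\in E$ we have $G_k(R\zeta)\to(g-l_{\ge k})(\zeta)$ and $B(R\zeta)\to B(\zeta)\ge2$; since $\Phi\le1$, $\tau\ge0$ and $Q>0$, $V\le\log(e^{2\omega}|G_k|^2/B)$, so the limsup of $V$ is at most $\log(e^{2\omega}|g-l_{\ge k}|^2/B)\le0$. Hence $V^+\equiv0$. $\square$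

## 10. Stages

**Definition 8 (stage).** A triple $(\rho,y,\beta)$ with $\rho>0$, $y\ge0$, $\beta\ge\max(1,b)$ is a *stage* if there are $k\ge1$ and a positive harmonic $B$ on $\mathbb D$ with

* (S1) $N_k\rho\ge1$ and $\sum_{j\ge k}|a_j|^2\le\beta e^{-2y}$;
* (S2) $|a_j|\le\beta^{1/2}e^{-LN_j\rho}$ for $1\le j<k$;
* (S3) $|G_k(z)|^2\le e^{-2y}B(z)$ whenever $\Phi(z)\ge M(\rho)$;
* (S4) $B(z)\le\beta$ whenever $\tau(z)\ge\rho$ and $\Phi(z)\ge m$.

The number $y$ is the smallness still available. (S1) and (S3) say that the high coefficients, and $G_k$ at the level $M(\rho)$, are of size $e^{-y}$. (S2) is what Lemma 4 needs. (S4) bounds the normalizing function at the points where we shall evaluate it. The conditions persist if $\beta$ increases or $y$ decreases.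

*Example.* With $y=0$ stages cost nothing. Let $N_1\rho\ge1$, $k=1$, $B=2P|g|^2+2P|l|^2$. Then (S2) is void, $\|a\|^2\le1\le\beta$, and $G_1=h=P[g-l]$ gives $|G_1|^2\le B$ everywhere. By the definition of $b$ (note $b\ge P_0|g|^2=1$) and Lemma 3(ii), $B\le2b+C\le Cb$ where $\tau\ge\rho$, $\Phi\ge m$. So $(\rho,0,Cb)$ is a stage. The content is in $y>0$.

**Consequences of a stage.** Let $\theta=M(\rho)$ (from here until the end of Section 12, $\theta$ denotes this number). By (S2) and Lemma 4, $|G_k|^2\le Q_k$ for $0<\tau\le16\rho$. If $\tau(z)\ge\rho$ and $\Phi(z)\ge m$, then $P_z|g|^2\le b\le\beta$, and $P_z|l_{\ge k}|^2\le C\beta$ by Lemma 3(ii) and (S1); so $Q_k(z)\le C\beta$. Put $B_1=B+Q_k$. Then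
$$B_1(z)\le C\beta\quad\text{whenever }\tau(z)\ge\rho,\ \Phi(z)\ge m, \tag{10.1}$$
and Lemma 5(i) with $\vartheta=\theta$, $\sigma=16\rho$, $\omega=y$ (recall that $\Phi\ge\theta$ implies $\tau\le\rho$) gives
$$|G_k|^2\le\exp\{-2y(\min(1,\Phi/\theta)-\tau/16\rho)\}\,B_1\qquad(0<\tau<16\rho). \tag{10.2}$$

**Proposition 6 (base stage).** Suppose $m<1-\delta$ and let $M(\rho_0)=1-\delta$. Then $(\rho_0,\frac{3t}{16},C(1+b))$ is a stage.

**Step 1: coefficients above the scale $1/\rho_0$.** Choose $z_0$ with $\tau(z_0)=\rho_0$, $\Phi(z_0)=1-\delta$. For $0\le s\le t$ let $w$ be outer with $|w|=1$ on $E$ and $|w|=e^{-s}$ off $E$. Then $|w(z_0)|=e^{-\delta s}$ and $|wg|^2\le e^{-2s}(1+|g|^2)$, since $|g|\le e^{-t}\le e^{-s}$ on $E$. As $\Phi(z_0)\ge m$, $\int|wg|^2P_{z_0}\le e^{-2s}(1+b)$. Lemma 2 with $f=g$, $J=\infty$, $z=z_0$, and $2(r+1)\delta\le\frac1{50}$, give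
$$\sum_{j\ge i}|a_j|^2\le C(1+b)e^{-3s/2}\quad\text{if }N_i\rho_0\ge\lambda^{2r}(\log2+\delta s),\ 0\le s\le t. \tag{10.3}$$

**Step 2: choice of $k$; (S1) and (S2).** Let $k=\min\{i:N_i\rho_0\ge\lambda^{2r}(\log2+\delta t)\}$. Then $N_k\rho_0\ge4\log2>1$, and (10.3) with $s=t$ gives $\sum_{j\ge k}|a_j|^2\le C(1+b)e^{-3t/2}$. Let $j<k$. If $N_j\rho_0<\lambda^{2r}\log2$, then $|a_j|\le1\le Ce^{-LN_j\rho_0}$. Otherwise use (10.3) with $i=j$ and $s=\delta^{-1}(\lambda^{-2r}N_j\rho_0-\log2)$, which lies in $[0,t]$ because $j<k$. This gives $|a_j|\le C(1+b)^{1/2}e^{-\frac3{4\delta\lambda^{2r}}N_j\rho_0}$, and $\frac3{4\delta\lambda^{2r}}=75(r+1)>L$. So (S2) holds with $\beta=C(1+b)$.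

**Step 3: smallness of $G_k$; (S3) and (S4).** On $E$,
$$|g-l_{\ge k}|^2\le2e^{-2t}+2|l_{\ge k}|^2\le e^{-3t/4}\big(2+2e^{3t/4}|l_{\ge k}|^2\big).$$
Apply Lemma 5(ii) with $B_b=P[2+2e^{3t/4}|l_{\ge k}|^2]$, $Q=Q_k$ (Lemma 4, by Step 2), $\sigma=16\rho_0$ and $2\omega=\frac{3t}4$. Where $\Phi\ge1-\delta$ we have $\tau\le\rho_0$, hence
$$|G_k|^2\le e^{-\frac{3t}4(1-\delta-\frac1{16})}(B_b+Q_k)\le e^{-3t/8}(B_b+Q_k).$$
This is (S3) with $y=\frac{3t}{16}$ and $B_b+Q_k$ in the role of $B$. If $\tau(z)\ge\rho_0$ and $\Phi(z)\ge m$, Lemma 3(ii) gives $e^{3t/4}P_z|l_{\ge k}|^2\le C(1+b)e^{3t/4-3t/2}$, and likewise $Q_k(z)\le C(1+b)$; so $B_b+Q_k\le C(1+b)$ there, which is (S4). Finally, (S1) holds since $e^{-3t/2}\le e^{-3t/8}$. $\square$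

## 11. From one level of $\Phi$ to the next

**Proposition 7.** There are $c_0\in(0,1)$ and $C_0>1$ depending only on $\lambda$ such that, if $(\rho,y,\beta)$ is a stage and $(1-\delta)M(\rho)>m$, then $(\rho',c_0y,C_0\beta)$ is a stage for some $\rho'>\rho$ with $M(\rho')\le(1-\delta)M(\rho)$.

Let $\theta=M(\rho)$, and let $k,B$ belong to the given stage. Since $M$ decreases continuously to $m<(1-\delta)\theta$, there is $\rho_1\in(\rho,\infty)$ with $M(\rho_1)=(1-\delta)\theta$. The plan is to apply Lemma 2 to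
$$f(\zeta)=G_k(e^{-\rho}\zeta)=h(e^{-\rho}\zeta)+\sum_{j<k}a_je^{N_j\rho}\zeta^{-N_j}, \tag{11.1}$$
which has the form required there with $J=k$ and $\alpha_j=a_je^{N_j\rho}$, $|\alpha_j|\ge|a_j|$. The natural evaluation point is $z''=e^\rho z'$, where $z'$ has depth $\rho_1$ and $\Phi(z')=(1-\delta)\theta$. Then $\tau(z'')=\rho_1-\rho$. If $\rho_1-\rho$ is comparable with $\rho_1$ this works (Case I). If $\rho_1$ is very close to $\rho$, Lemma 2 at $z''$ only sees frequencies above $1/(\rho_1-\rho)$, and this does not give (S2) at scale $\rho_1$. In Case II we spread the smallness sideways along the circle instead.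

**Case I: $\rho_1\ge2\rho$.** Take $\rho'=\rho_1$, $y_1:=y$, and $z'$ with $\tau(z')=\rho_1$, $\Phi(z')=(1-\delta)\theta$.

**Step I.1: bounding new coefficients.** Since $\Phi\le\theta$ on $|z|\le e^{-\rho}$, for $0\le s\le y$ the function $w(\zeta)=\exp\{-s+\frac s\theta(\Phi+i\tilde\Phi)(e^{-\rho}\zeta)\}$, with $\tilde\Phi$ a harmonic conjugate of $\Phi$, is zero-free and holomorphic near $\overline{\mathbb D}$, with
$$|w(\zeta)|=\exp\{-s(1-\Phi(e^{-\rho}\zeta)/\theta)\}\le1\quad\text{in }\overline{\mathbb D}. \tag{11.2}$$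
On $|\zeta|=1$ write $\varphi=\Phi(e^{-\rho}\zeta)/\theta\le1$. By (10.2) at depth $\rho$, and by $|G_k|^2\le Q_k\le B_1$,
$$|f|^2\le e^{-2y(\varphi-1/16)^+}B_1\le e^{-2s(\varphi-1/16)}B_1,$$
with $B_1$ evaluated at $e^{-\rho}\zeta$. Since $|w|^2=e^{-2s(1-\varphi)}$, the $\varphi$'s cancel:
$$|wf|^2\le e^{-15s/8}B_1(e^{-\rho}\zeta). \tag{11.3}$$
Apply Lemma 2 at $z''=e^\rho z'$. Here $\tau(z'')=\rho_1-\rho\ge\rho_1/2$, $|w(z'')|=e^{-\delta s}$, and $\int B_1(e^{-\rho}\zeta)P_{z''}=B_1(z')\le C\beta$ by (10.1), as $\tau(z')=\rho_1\ge\rho$ and $\Phi(z')>m$. Since $\frac{15}8-2(r+1)\delta\ge\frac32$,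
$$\sum_{i\le j<k}|a_j|^2\le C\beta e^{-3s/2}\quad\text{if }i<k,\ N_i\rho_1\ge2\lambda^{2r}(\log2+\delta s),\ 0\le s\le y. \tag{11.4}$$

**Step I.2: the new $k'$, its tail, and (S2).** Let $k'=\min\big(k,\min\{i:N_i\rho_1\ge2\lambda^{2r}(\log2+\delta y)\}\big)$. Then $N_{k'}\rho'\ge1$: if $k'=k$ by (S1) and $\rho'>\rho$; if $k'<k$ because $N_{k'}\rho_1\ge8\log2$. By (11.4) with $s=y$ (if $k'<k$) and (S1),
$$\sum_{j\ge k'}|a_j|^2\le C\beta e^{-3y_1/2}. \tag{11.5}$$
Let $j<k'$. If $N_j\rho_1<2\lambda^{2r}\log2$, use $|a_j|\le1$ and $\beta\ge1$. Otherwise use (11.4) with $i=j$, $s=\delta^{-1}(\frac{N_j\rho_1}{2\lambda^{2r}}-\log2)\in[0,y]$. This gives $|a_j|\le C\beta^{1/2}e^{-\frac3{8\delta\lambda^{2r}}N_j\rho_1}$, and $\frac3{8\delta\lambda^{2r}}=37.5(r+1)>L$. In all cases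
$$|a_j|\le(C\beta)^{1/2}e^{-LN_j\rho'}\qquad(j<k'). \tag{11.6}$$

**Case II: $\rho_1<2\rho$.** Take $\rho'=2\rho$. Then $\frac\theta2\le M(2\rho)<(1-\delta)\theta$ by (8.1) and monotonicity.

**Step II.1: smallness near one point of the circle $\tau=\rho$.** Let $z^*=e^{-v^*}$ with $\mathrm{Re}\,v^*=\rho$ and $\Phi(z^*)=\theta$, and let $F(v)=G_k(e^{-v})$, holomorphic in $\mathrm{Re}\,v>0$. Write $D(c,R)$ for disks in the $v$-plane. On $D(v^*,\rho/2)$ we have $\frac\rho2\le\mathrm{Re}\,v\le\frac{3\rho}2$, so by (H) the logarithms of $\Phi$ and $B_1$ differ from their values at $v^*$ by at most $\frac2\rho\cdot\frac\rho2=1$. Hence $\Phi\ge\theta/e$ and $B_1\le eB_1(z^*)\le C\beta$ by (10.1). In (10.2), $\min(1,\Phi/\theta)-\frac\tau{16\rho}\ge\frac1e-\frac3{32}>\frac14$, so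
$$|F|^2\le C\beta e^{-y/2}\quad\text{on }D(v^*,\rho/2).$$

**Step II.2: a uniform bound along the circle.** On the disks $D(v^*+in\rho/4,\frac34\rho)$, $|n|\le4X$, we have $\frac\rho4\le\mathrm{Re}\,v\le\frac74\rho$. Integrate (H) for $Q_k$ first along $\mathrm{Re}\,v=\rho$ (length at most $X\rho$, gradient at most $\frac1\rho$), then inside the disk (length at most $\frac34\rho$, gradient at most $\frac4\rho$). This gives $|F|^2\le Q_k\le e^{X+3}Q_k(z^*)\le\mu^2$ there. Here $\mu^2=C\beta$ is chosen so large that also $|F|^2\le\mu^2e^{-y/2}$ on $D(v^*,\rho/2)$; note that $X$ depends only on $\lambda$.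

**Step II.3: spreading by three circles.** We claim $|F|\le\mu\exp(-3^{-|n|}y/4)$ on $D(v^*+in\rho/4,\rho/4)$ for $|n|\le4X$. For $n=0$ this is the choice of $\mu$. If it holds for $n$, apply Hadamard's three circles theorem with center $v^*+in\rho/4$ and radii $\frac\rho4,\frac\rho2,\frac{3\rho}4$. The weight of the inner circle is $\frac{\log(3/2)}{\log3}>\frac13$, and $|F|\le\mu$ on the largest disk, so $|F|\le\mu\exp(-3^{-|n|-1}y/4)$ on $D(v^*+in\rho/4,\rho/2)$, which contains $D(v^*+i(n\pm1)\rho/4,\rho/4)$. Moving outward from $n=0$ in both directions proves the claim. Consequently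
$$|F(v^*+ix)|\le\mu e^{-y_1}\quad(|x|\le X\rho),\qquad y_1:=\tfrac143^{-4X}y\le y. \tag{11.7}$$

**Step II.4: bounding new coefficients.** Take $f$ from (11.1). Let $\zeta^*=z^*/|z^*|$, and let $I\subset\mathbb T$ be the set of points at angular distance (in radians) at most $X\rho$ from $\zeta^*$. By (11.7), $|f|\le\mu e^{-y_1}$ on $I$. For $0\le s\le y_1$ let $w$ be outer with $|w|=1$ on $I$ and $|w|=e^{-s}$ off $I$, and let $z''=e^{-\rho}\zeta^*$. If $X\rho\ge\pi$, then $I=\mathbb T$. Otherwise $\rho<1$, $\sinh\rho\le1.2\rho$, and $\cosh\rho-\cos\phi\ge1-\cos\phi\ge2\phi^2/\pi^2$ for $|\phi|\le\pi$, so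
$$P_{z''}1_{I^c}=\frac1\pi\int_{X\rho}^\pi\frac{\sinh\rho\,d\phi}{\cosh\rho-\cos\phi}\le\frac1\pi\cdot1.2\rho\cdot\frac{\pi^2}2\cdot\frac1{X\rho}<\frac2X .$$
In both cases $|w(z'')|\ge e^{-2s/X}$. On $\mathbb T$, $|wf|^2\le e^{-2s}(\mu^2+Q_k(e^{-\rho}\zeta))$, because on $I$ we have $|f|^2\le\mu^2e^{-2y_1}\le\mu^2e^{-2s}$. The $P_{z''}$-integral of the right side is
$$e^{-2s}\big(\mu^2+Q_k(e^{-2\rho}\zeta^*)\big)\le e^{-2s}\big(\mu^2+2Q_k(z^*)\big)\le C\beta e^{-2s},$$
by (H) along a radius. Since $\tau(z'')=\rho$ and $|w(z'')|^{-2(r+1)}\le e^{4(r+1)s/X}$ with $4(r+1)/X\le\frac12$, Lemma 2 gives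
$$\sum_{i\le j<k}|a_j|^2\le C\beta e^{-3s/2}\quad\text{if }i<k,\ N_i\rho\ge\lambda^{2r}(\log2+2s/X),\ 0\le s\le y_1. \tag{11.8}$$

**Step II.5: the new $k'$, its tail, and (S2).** Let $k'=\min\big(k,\min\{i:N_i\rho\ge\lambda^{2r}(\log2+2y_1/X)\}\big)$. Then $N_{k'}\rho'\ge1$: if $k'=k$ by (S1), and if $k'<k$ because $N_{k'}\rho\ge4\log2$. By (11.8) with $s=y_1$ (if $k'<k$), (S1) and $y_1\le y$, the tail bound (11.5) holds. Let $j<k'$. If $N_j\rho<\lambda^{2r}\log2$, use $|a_j|\le1$. Otherwise (11.8) with $i=j$, $s=\frac X2(\lambda^{-2r}N_j\rho-\log2)\in[0,y_1]$ gives $|a_j|\le C\beta^{1/2}e^{-\frac{3X}8\lambda^{-2r}N_j\rho}$, and $\frac{3X}8\lambda^{-2r}\ge75>2L$. As $2L\rho=L\rho'$, (11.6) holds again.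

**Both cases: (S3) and (S4).** We now have $k'\le k$, (11.5), (11.6) and $N_{k'}\rho'\ge1$, with $y_1\le y$. It remains to show that $G_{k'}=G_k-l_{[k',k)}$ is small at the level $M(\rho')$.

**Step 1: the removed terms.** For $k'\le j<k$, (11.5) gives $|a_j|\le C\beta^{1/2}e^{-3y_1/4}$, and (S2) for the given stage gives $|a_j|\le\beta^{1/2}e^{-32N_j\rho}$. The geometric mean of the two is
$$|a_j|\le C\beta^{1/2}e^{-3y_1/8}e^{-16N_j\rho}.$$
If $\Phi(z)\ge\theta$, then $\tau(z)\le\rho$, and by (7.1) and Lemma 3(i)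
$$|l_{[k',k)}(z)|\le|P[l_{[k',k)}](z)|+\sum_{k'\le j<k}|a_j|\,2N_j\rho\,e^{N_j\rho}\le|P[l_{[k',k)}](z)|+C\beta^{1/2}e^{-3y_1/8}.$$

**Step 2: smallness of $G_{k'}$ at the old level.** From $|G_{k'}|^2\le2|G_k|^2+2|l_{[k',k)}|^2$, (S3), and $2y\ge\frac34y_1$, on $\{\Phi\ge\theta\}$
$$|G_{k'}|^2\le e^{-3y_1/4}B_2,\qquad B_2:=2B+4e^{3y_1/4}P|l_{[k',k)}|^2+C\beta .$$

**Step 3: smallness at the new level.** By (11.6) and Lemma 4 (with $C\beta$ in place of $\beta$), $|G_{k'}|^2\le Q_{k'}$ on $0<\tau\le16\rho'$. Apply Lemma 5(i) with $k'$, $B_2$, $Q_{k'}$, $\vartheta=\theta$, $\sigma=16\rho'$, $2\omega=\frac34y_1$. Where $\Phi\ge M(\rho')$ we have $\tau\le\rho'$, and $M(\rho')\ge\theta/2$ in both cases, so $\min(1,\Phi/\theta)-\frac\tau{16\rho'}\ge\frac12-\frac1{16}>\frac14$. Hence there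
$$|G_{k'}|^2\le e^{-3y_1/16}B',\qquad B'=B_2+Q_{k'} .$$

**Step 4: the bound for $B'$.** Let $\tau(z)\ge\rho'$ and $\Phi(z)\ge m$. Then $B(z)\le\beta$ by the old (S4). By Lemma 3(ii), applicable since $N_{k'}\tau(z)\ge1$, and (11.5), $e^{3y_1/4}P_z|l_{[k',k)}|^2\le C\beta e^{3y_1/4-3y_1/2}\le C\beta$. Similarly $P_z|l_{\ge k'}|^2\le C\beta$, so $Q_{k'}(z)\le C\beta$. Thus $B'(z)\le C\beta$.

So $(\rho',\frac3{32}y_1,C_0\beta)$ is a stage, with $k'$ and $B'$; the tail condition in (S1) follows from (11.5), since $\frac32\ge\frac3{16}$. As $y_1\ge\frac143^{-4X}y$ in both cases, Proposition 7 holds with $c_0=\frac3{128}3^{-4X}$. $\square$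

## 12. Reaching the origin: end of the proof of Theorem A

**Step 1: the last stage controls all coefficients.** Let $(\rho,y,\beta)$ be a stage with $\theta=M(\rho)$ and $(1-\delta)\theta\le m$. We claim
$$\|a\|^2\le C\beta e^{-3y/2}. \tag{12.1}$$
If $k>1$, take $f$ from (11.1) and $w$ from (11.2) with $s=y$; these and (11.3) are available for any stage. Apply Lemma 2 at $z=0$ with index $1$ and $J=k$. Here $|w(0)|=e^{-y(1-m/\theta)}\ge e^{-\delta y}$, and $\int|wf|^2\le e^{-15y/8}B_1(0)\le C\beta e^{-15y/8}$, since (10.1) applies at the origin: $\tau(0)=\infty$ and $\Phi(0)=m$. So $\sum_{j<k}|a_j|^2\le C\beta e^{-3y/2}$. Adding (S1) gives (12.1); if $k=1$, (S1) alone gives it.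

**Step 2: counting the rounds.** Let $A=\frac{\log(1/c_0)}{\log(1/(1-\delta))}$; $A>1$ since $c_0<1-\delta$. Suppose $m<1-\delta$. Start from the base stage of Proposition 6 and apply Proposition 7 as long as it applies. After $n$ rounds, $m<M(\rho_n)\le(1-\delta)^{n+1}$. So the process stops, with $n\le\log\frac1m/\log\frac1{1-\delta}$, at a stage to which Step 1 applies. There
$$y\ge c_0^n\frac{3t}{16}\ge\frac{3t}{16}m^A,\qquad\beta\le C_0^nC(1+b)\le Cm^{-A'},\quad A'=A'(\lambda),$$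
using $b\le Cm^{-3}$. Taking logarithms in (12.1),
$$m^At\le C\Big(1+\log\frac1m+\log\frac1{\|a\|}\Big). \tag{12.2}$$

**Step 3: the case $m\ge1-\delta$.** Apply Lemma 2 at $z=0$ with index $1$, $f=g$, and $w$ outer with $|w|=1$ on $E$, $|w|=e^{-t}$ off $E$. Then $|w(0)|=e^{-t(1-m)}\ge e^{-\delta t}$ and $\int|wg|^2\le2e^{-2t}$, so $\|a\|^2\le Ce^{-3t/2}$, and (12.2) holds again.

**Step 4: conclusion.** As $m_0/2\le m\le m_0$, for all $t\ge1$ with $m_0=|\{|g|\le e^{-t}\}|>0$,
$$m_0^A\,t\le C(\lambda)\Big(1+\log\frac1{m_0}+\log\frac1{\|a\|}\Big)\qquad(\|g\|=1). \tag{12.3}$$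
Let $0<q<1/A$. Then $\frac1q-A>0$ and the right side is at most $C(g,q)\,m_0^{-(1/q-A)}$. So $m_0^{1/q}t\le C(g,q)$, that is, $m_0\le Ct^{-q}$. Letting $t\to\infty$, $|\{g=0\}|=0$. If $0<p<1/A$, choose $q\in(p,1/A)$; by (1.1), $\int(\log^-|g|)^p<\infty$, and $\log|g|\in L^p$. This proves Theorem A. $\blacksquare$

## 13. Theorem B: reduction to a perturbation problem

In Sections 13–15 the notation is independent of Sections 3–12. Here $\theta\in\mathbb R/2\pi\mathbb Z$ with normalized measure, and $\zeta$ is an independent point of the unit circle, often specialized to $\zeta=e^{iN\theta}$.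

Let $K_n=\{g\in X_\Lambda:\int(\log^-|g|)^p\le n\}$. It is closed: if $g_i\to g$ in $L^2$, pass to a subsequence converging a.e. and use Fatou. Since $\log^+|g|\in L^p$ always, $\{\log|g|\in L^p\}=\bigcup_nK_n$. So it suffices that no $K_n$ contains a ball. Trigonometric polynomials are dense in $X_\Lambda$, so every ball contains a nonzero one as an interior point. Hence it suffices to prove:

**Proposition 8.** Given $p>\frac e{e+2}$, a nonzero trigonometric polynomial $g_0\in X_\Lambda$ and $\varepsilon,T>0$, there is $g\in X_\Lambda$ with $\|g-g_0\|<\varepsilon$ and $\int(\log^-|g|)^p>T$.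

The construction is iterative. Suppose $|f|\approx e^{-y}$ on a set $O$. We add to $f$ one tiny term $ae^{-iN\theta}$, $N\in\Lambda$, and a correction with positive frequencies, so that the new modulus is about $e^{-y'}$ with $y'\approx y+\gamma$ on all of $O$ except a fraction $\alpha/y'$. Repeating, $|O_n|$ behaves like $\prod(1-\alpha/y_k)\approx y_n^{-\alpha/\gamma}$, while $\log^-|f_n|\approx y_n$ on $O_n$. So $\int(\log^-|f_n|)^p\to\infty$ if $p>\alpha/\gamma$.

It is instructive to see what happens without the negative frequency. Locally $f=e^{-y}u$ with $|u|=1$. We look for $F$ holomorphic with $F(\zeta)=F_0+F_1\zeta+\cdots$ and $F_1=e^{-y}$, and replace $f$ by $\zeta^{-1}F(u\zeta)=F_0\zeta^{-1}+e^{-y}u+\sum_{n\ge2}F_nu^n\zeta^{n-1}$. If $F_0=0$, and $\log|F|=-y'(1-q)$ on the circle with a bump $q$ of integral $\alpha_1/y'$, Jensen's inequality for $F/\zeta$ gives $-y\le-y'+\alpha_1$. So $y'\le y+\alpha_1$, where $\alpha_1\le\alpha$ if $0\le q\le1$ and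 $q$ is supported on a set of measure $\alpha/y'$. The resulting exponent $\alpha/\alpha_1$ is at least $1$, and this scheme gives nothing for $p\le1$. With $F_0\ne0$ we shall gain an additional $\log2\alpha_1$. The ratio $\frac\alpha{\alpha+\log2\alpha}$ has derivative $\frac{\log2\alpha-1}{(\alpha+\log2\alpha)^2}$ where the denominator is nonzero. On the range where $\alpha+\log2\alpha>0$, it is therefore smallest at $\alpha=\frac e2$, with value $\frac{e}{e+2}$.

**Two facts.** (F1) For $S\in C(\mathbb T^2)$, $\int S(\theta,e^{iN\theta})\to\iint S$ as $N\to\infty$. By uniform approximation it suffices to take $S=e^{im\theta}\zeta^n$, for which $m+nN\ne0$ when $N>|m|$, unless $m=n=0$. (F2) A smooth $R(\theta,\zeta)$ on $\mathbb T^2$ with only modes $\zeta^n$, $n\ge1$, is uniformly approximable by truncations $R^\natural$ of its Fourier series, which are finite sums of modes $e^{im\theta}\zeta^n$, $n\ge1$, $|m|\le m_0$. If $N>m_0$, then $R^\natural(\theta,e^{iN\theta})$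 has only positive frequencies, since $m+nN\ge N-m_0>0$.

## 14. The profile $F$ and the step lemma

**Parameters.** Let $\alpha=\frac e2$, so that $\frac\alpha{\alpha+\log2\alpha}=\frac e{e+2}<p$. Choose an even smooth $\kappa$ on $\mathbb R$ with $0\le\kappa\le1$, $\{\kappa\ne0\}=(-\pi\alpha,\pi\alpha)$ and $\alpha_1:=\frac1{2\pi}\int\kappa<\alpha$ so close to $\alpha$, and $\epsilon'>0$ so small, that with
$$\gamma:=\alpha_1+\log2\alpha_1$$
we have $\gamma-\epsilon'>0$ and $\frac\alpha{\gamma-\epsilon'}<p$. Fix $\alpha'\in(\frac\alpha{\gamma-\epsilon'},p)$.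

For $y'>\alpha$ let $q(\phi)=\kappa(y'\phi)$, $|\phi|\le\pi$, a smooth even function on the circle. Then $\hat q(0)=\alpha_1/y'$, $|\{q\ne0\}|=\alpha/y'$, and $y'\hat q(1)=\frac1{2\pi}\int\kappa(s)\cos(s/y')\,ds\to\alpha_1$ as $y'\to\infty$. Let
$$F(\zeta)=\exp\Big\{-y'(1-\hat q(0))+2y'\sum_{n\ge1}\hat q(n)\zeta^n\Big\}=a(1+b\zeta+\cdots),\quad a=e^{\alpha_1-y'},\quad b=2y'\hat q(1).$$
$F$ is smooth on $\overline{\mathbb D}$. As $q$ is even and real, $|F(e^{i\phi})|=e^{-y'(1-q(\phi))}\le1$, which equals $e^{-y'}$ where $q=0$. For large $y'$ define $y$ by $ab=e^{-y}$, i.e. $y=y'-\alpha_1-\log(2y'\hat q(1))$. It is continuous in $y'$, and $y'-y\to\gamma$; say $|y'-y-\gamma|\le\epsilon'$ for $y'\ge Y_0$, where also $Y_0>\alpha$. Given $y\ge Y_0$, consider this function of $y'$ on $[y+\gamma-\epsilon',y+\gamma+\epsilon']\subset[Y_0,\infty)$. Its value is at most $y$ at the left end and at least $y$ at the right end. By the intermediate value theorem, for every $y\ge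 Y_0$ there is $y'$ in this interval producing this $y$.

**Lemma 9 (step lemma).** Let $f\in X_\Lambda$ be a trigonometric polynomial, $O$ a finite union of open arcs, $y\ge Y_0$ and $y'$ as above, $0<\eta'<1$, and $\big||f|-e^{-y}\big|<\eta e^{-y}$ on $O$ with $\eta\le\frac14\eta'e^{-(\gamma+\epsilon')}$. Then for each $\eta''>0$ there are a trigonometric polynomial $f'\in X_\Lambda$ and a finite union $O'\subset O$ of open arcs with $\big||f'|-e^{-y'}\big|<\eta'e^{-y'}$ on $O'$, $|O'|\ge(1-\frac\alpha{y'})|O|-\eta''$, and $|f'-f|\le a+3\cdot1_O+\eta''$.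

**Step 1: the construction.** As $\eta<1$, $f\ne0$ on $O$ and $u=f/|f|$ is smooth there. Let $\chi\in C_c^\infty(O)$, $0\le\chi\le1$, $\chi=1$ on a compact $O_1\subset O$ with $|O\setminus O_1|$ small. Put
$$R(\theta,\zeta)=\chi(\theta)\big[\zeta^{-1}F(u\zeta)-a\zeta^{-1}-e^{-y}u\big].$$
Writing $F=\sum F_n\zeta^n$ with $F_0=a$, $F_1=ab=e^{-y}$, we get $R=\chi\sum_{n\ge2}F_nu^n\zeta^{n-1}$. So $R$ is smooth with only modes $\zeta^n$, $n\ge1$. Since $|F|\le1$, $a\le1$ and $e^{-y}\le1$, $|R|\le3\chi$. With (F2) let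
$$f'=f+ae^{-iN\theta}+R^\natural(\theta,e^{iN\theta}),\qquad N\in\Lambda\text{ large},\qquad|R-R^\natural|<\min(\eta'',\tfrac14\eta'e^{-y'}).$$
Arbitrarily large $N\in\Lambda$ exist because $\Lambda$ is infinite. Then $f'\in X_\Lambda$, and $|f'-f|\le a+3\cdot1_O+\eta''$.

**Step 2: the new modulus.** On $O_1$, with $\zeta=e^{iN\theta}$, the terms $\pm a\zeta^{-1}$ cancel:
$$f'=(f-e^{-y}u)+\zeta^{-1}F(u\zeta)+(R^\natural-R),\qquad|f-e^{-y}u|=\big||f|-e^{-y}\big|<\eta e^{-y}\le\tfrac14\eta'e^{-y'},$$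
the last inequality because $y'\le y+\gamma+\epsilon'$. So $\big||f'|-e^{-y'}\big|<\eta'e^{-y'}$ whenever $q(\arg(u\zeta))=0$.

**Step 3: the exceptional set.** Let $\kappa_+\ge1_{\{q\ne0\}}$ be continuous on the circle with integral at most $\frac\alpha{y'}+\epsilon$. The function $S=\chi(\theta)\kappa_+(\arg(u\zeta))$ is continuous on $\mathbb T^2$, and by rotation invariance in $\zeta$, $\iint S\le|O|(\frac\alpha{y'}+\epsilon)$. By (F1) the measure of $\{\theta\in O_1:q(\arg(ue^{iN\theta}))\ne0\}$ has $\limsup_{N\to\infty}$ at most $|O|(\frac\alpha{y'}+\epsilon)$. So, with $|O\setminus O_1|$ and $\epsilon$ small and $N$ large, the open set $\{\theta\in O:||f'|-e^{-y'}|<\eta'e^{-y'}\}$ has measure at least $(1-\frac\alpha{y'})|O|-\frac12\eta''$. Take for $O'$ a finite union of open arcs inside it of nearly full measure in it. $\square$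

## 15. Initial step and iteration

**Step 1: starting the iteration near $g_0$.** We make $|g_0|$ equal to about $e^{-Y}$ on part of a short arc. Let $Y\ge Y_0$ be large and let $J$ be an arc on whose closure $g_0\ne0$. Let $\chi\in C_c^\infty(J)$, $0\le\chi\le1$, equal to $1$ on a compact finite union of arcs of measure $>\frac34|J|$. Let $\psi$ be a smooth real mean-zero function on the unit circle equal to $1$ on a half-circle, $\psi=\mathrm{Re}\,\Psi$ with $\Psi$ analytic in $\mathbb D$, smooth on $\overline{\mathbb D}$, $\Psi(0)=0$. Put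
$$R=\chi g_0\big(e^{-(Y+\log|g_0|)\Psi(\zeta)}-1\big),\qquad f_0=g_0+R^\natural(\theta,e^{iN\theta})\in X_\Lambda,\quad N\text{ large}.$$
$R$ is smooth, and because $\Psi(0)=0$ it has only modes $\zeta^n$, $n\ge1$. Where $\chi=1$ and $\psi=1$, $|g_0+R|=|g_0|e^{-(Y+\log|g_0|)}=e^{-Y}$. By (F1) with continuous minorants, the set of $\theta$ with $\chi(\theta)=1$, $\psi(e^{iN\theta})=1$ has measure $>\frac14|J|$ for $N$ large, since $\frac34\cdot\frac12>\frac14$. So for any prescribed $\eta_0\in(0,1)$, taking $R^\natural$ close enough to $R$, we get $\big||f_0|-e^{-Y}\big|<\eta_0e^{-Y}$ on a finite union of open arcs $O_0\subset J$ with $|O_0|\ge|J|/4$. Moreover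
$$\|f_0-g_0\|\le C(Y,g_0)|J|^{1/2}+(\text{arbitrarily small}),$$
where $C(Y,g_0)$ bounds $|R|$ and does not increase if $J$ is shrunk. First choose $Y$, then $J$; neither depends on $\eta_0$.

**Step 2: the iteration.** Choose $n$, then $\eta_n=\frac12$ and $\eta_{k-1}=\frac14\eta_ke^{-(\gamma+\epsilon')}$. Apply Lemma 9 $n$ times from $(f_0,O_0,y_0=Y)$ with very small $\eta''$'s. We obtain $f_k,O_k,y_k$ with $O_k\subset O_{k-1}$, $\big||f_k|-e^{-y_k}\big|<\eta_ke^{-y_k}$ on $O_k$, and $y_k-y_{k-1}\in[\gamma-\epsilon',\gamma+\epsilon']$. So $y_k\ge Y+k(\gamma-\epsilon')$.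

**Step 3: $f_n$ stays close to $g_0$, uniformly in $n$.** In step $k$ the constant $a$ is $a_k=e^{\alpha_1-y_k}$, so $\sum a_k\le Ce^{-Y}$ with $C$ independent of $n$. Off $O_0$, $|f_n-f_0|\le\sum(a_k+\eta'')$. If $\theta\in O_k\setminus O_{k+1}$ with $k<n$ (or $\theta\in O_n$, $k=n$), then $|f_k(\theta)|\le2e^{-y_k}$. Of the later steps, only step $k+1$ can add up to $3$ at $\theta$, because step $j+1$ makes a large change only on $O_j$. So for $Y$ large
$$|f_n(\theta)|\le2e^{-y_k}+3+\sum(a_j+\eta'')\le6 .$$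
As $|f_0|\le2$ on $O_0\subset J$, we get $\|f_n-f_0\|\le8|J|^{1/2}+Ce^{-Y}+(\text{arbitrarily small})$. With $Y$ large and then $J$ short, $\|f_n-g_0\|<\varepsilon$ for every $n$.

**Step 4: the size of $O_n$.** With the $\eta''$'s small enough, $|O_n|\ge\frac12|O_0|\prod_{1\le k\le n}(1-\alpha/y_k)$. Since $\frac{\alpha'(\gamma-\epsilon')}\alpha>1$, if $Y$ is large (independently of $n$ and $J$),
$$-\log\Big(1-\frac\alpha{y_k}\Big)\le\frac{\alpha'(\gamma-\epsilon')}\alpha\cdot\frac\alpha{y_k}\le\frac{\alpha'(\gamma-\epsilon')}{Y+k(\gamma-\epsilon')} .$$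
Comparing the sum with $\alpha'\int_0^n\frac{(\gamma-\epsilon')\,dx}{Y+x(\gamma-\epsilon')}$,
$$\prod_{k\le n}\Big(1-\frac\alpha{y_k}\Big)\ge\Big(\frac Y{Y+n(\gamma-\epsilon')}\Big)^{\alpha'}\ge\Big(\frac Y{y_n}\Big)^{\alpha'} .$$
Hence $|O_n|\ge c\,y_n^{-\alpha'}$ with $c=\frac18|J|Y^{\alpha'}$ independent of $n$. On $O_n$, $|f_n|\le2e^{-y_n}$, so
$$\int(\log^-|f_n|)^p\ge c\,y_n^{-\alpha'}(y_n-\log2)^p\to\infty\qquad(n\to\infty),$$
since $p>\alpha'$. Taking $g=f_n$ with $n$ large proves Proposition 8, and with it the first assertion of Theorem B.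

**Step 5: the case of $L^1$.** If $\Lambda$ is finite, then $\zeta^Mg\in H^2$ for some $M$ (here $\zeta=e^{i\theta}$), so $\log|g|\in L^1$ for every nonzero $g\in X_\Lambda$. If $\Lambda$ is infinite, then since $1>\frac e{e+2}$ the set $\{g\in X_\Lambda:\log|g|\in L^1\}$ is meagre, and so is its union with $\{0\}$. As $X_\Lambda$ is complete, Baire's theorem gives a nonzero $g\in X_\Lambda$ with $\log|g|\notin L^1$. This proves Theorem B. $\blacksquare$
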